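\title{The X-ray transform of an Anosov thermostat is s-injective}

\begin{abstract}
We consider thermostat flows on a closed oriented surface whose turning rate is the sum of a function and a $1$-form. We prove that if such a flow is Anosov, then the sum of a symmetric $2$-tensor and a $1$-form that integrates to zero over all closed trajectories is the derivative along the flow of the sum of a function and a $1$-form. More generally, a smooth function on the unit sphere bundle whose derivative along the flow has degree at most $m$ in the velocity has degree at most $m-1$. The proof produces flow-invariant distributions with prescribed lowest Fourier mode. They come from holomorphic $2$-forms on the unit disc bundle, which carries a complex structure adapted to the flow. The Anosov property makes this complex surface strictly pseudoconvex near its boundary, and the forms are obtained from the $L^2$ theory of $\bar\partial$.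
\end{abstract}

\section{Introduction}

\subsection{The problem}
Let $M$ be a closed, connected, oriented surface with a Riemannian metric, let $SM$ be its unit sphere bundle, and let $i$ be the rotation by $\pi/2$ in the tangent planes. Fix a smooth function $f$ and a smooth vector field $\mathbf e$ on $M$, and consider the curves $\gamma$ in $M$ with
\[
\frac{D\dot\gamma}{ds}=\lambda(\gamma,\dot\gamma)\,i\dot\gamma,\qquad \lambda(x,v)=f(x)+\langle\mathbf e(x),iv\rangle .
\]
The acceleration is orthogonal to the velocity, so the speed is constant and the equation defines a flow $\phi_s$ on $SM$, called a \emph{thermostat}. We write $F$ for its generating vector field. For $f=0$ and $\mathbf e=0$ this is the geodesic flow; for $\mathbf e=0$ it is a magnetic flow.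

The \emph{X-ray transform} of a smooth function $w$ on $SM$ is the collection $I(w)$ of the integrals of $w$, with respect to time, over all closed trajectories of $\phi$. For a smooth symmetric $2$-tensor $q$ and a smooth $1$-form $\sigma$ on $M$ we write $q+\sigma$ for the function $q_x(v,v)+\sigma_x(v)$ on $SM$, and $I[q,\sigma]=I(q+\sigma)$. How much of $[q,\sigma]$ does $I[q,\sigma]$ determine? A derivative $Fu$ integrates to zero over every closed trajectory, and some derivatives have the form $q+\sigma$: if $h$ is a function and $\psi$ a $1$-form on $M$, then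
\[
F(h+\psi)=\big[(\nabla_v\psi)(v)+\langle\mathbf e,iv\rangle\,\psi(iv)\big]+\big[dh(v)+f\,\psi(iv)\big],
\]
where the first bracket is quadratic and the second is linear in $v$. A pair $[q,\sigma]$ with $q+\sigma=F(h+\psi)$ is called a \emph{potential pair}. Potential pairs are invisible to $I$, and $I$ is called \emph{s-injective} if they are the only invisible pairs, that is, if $I[q,\sigma]=0$ for smooth $q,\sigma$ implies that $[q,\sigma]$ is a potential pair.

This can fail. For the geodesic flow of the round sphere take $\sigma=0$ and $q_x(v,v)=f_0(x)|v|^2$ with $f_0$ odd under the antipodal map. All integrals over great circles vanish. If the pair is potential, the part of the formula above that is even in $v$ gives $(\nabla_v\psi)(v)=f_0|v|^2$, so $\psi$ is dual to a conformal Killing field; these form a finite-dimensional space, and the odd functions do not.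

Recall that $\phi$ is \emph{Anosov} if there is a continuous splitting $T(SM)=\mathbb RF\oplus E^s\oplus E^u$ into $d\phi_s$-invariant line bundles such that $d\phi_s$ on $E^s$ and $d\phi_{-s}$ on $E^u$ have norm at most $Ce^{-a_0s}$ for all $s\ge0$, with constants $C,a_0>0$. For Anosov flows the smooth Liv\v{s}ic theorem says that $I[q,\sigma]=0$ if and only if $q+\sigma=Fu$ for some smooth $u:SM\to\mathbb R$. The closed trajectories thus detect everything except derivatives, and what remains is to decide whether $u$ depends on the velocity as simply as $h+\psi$ does. The question, which comes from Jane and Paternain \cite{JP}, where $\mathbf e$ is assumed to be divergence free, is this: \emph{is $I$ s-injective for every Anosov thermostat?}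

\subsection{Results}
The answer is yes, and the divergence of $\mathbf e$ plays no role: in all statements of this paper $f$ and $\mathbf e$ are arbitrary smooth.

\begin{theorem}\label{thm:main}
Let $\phi$ be an Anosov thermostat. If $u\in C^\infty(SM,\mathbb R)$ and $Fu=q+\sigma$, then $u=h+\psi$ for a function $h$ and a $1$-form $\psi$ on $M$. Hence $I$ is s-injective. The pair $(h,\psi)$ with $F(h+\psi)=q+\sigma$ is unique up to adding a constant to $h$.
\end{theorem}

Say that a function on $SM$ has \emph{degree $\le m$} if on each circle $S_xM$ it is a trigonometric polynomial of degree at most $m$ in the angle. The functions $q+\sigma$ have degree $\le2$, and the real functions of degree $\le1$ are exactly the functions $h+\psi$. Theorem~\ref{thm:main} is therefore the case $m=2$ of the following statement.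

\begin{theorem}\label{thm:degree}
Let $\phi$ be an Anosov thermostat and $m\ge1$. If $u\in C^\infty(SM)$ and $Fu$ has degree $\le m$, then $u$ has degree $\le m-1$. If $Fu$ has degree $0$, then $Fu=0$ and $u$ is constant.
\end{theorem}

On the flat torus the direction angle $\theta$ is constant along geodesics, so $u=\cos2\theta$ has $Fu=0$ and degree $2$: Theorem~\ref{thm:degree} also needs a dynamical hypothesis.

\subsection{The method}
For $m=1$ an energy identity suffices, but in degree $2$ it has a term of the wrong sign. We argue by duality instead. To lower the degree of $Fu$ one has to solve an elliptic equation on $M$ for the top Fourier modes of $Fu$, and the obstruction to solving it vanishes as soon as every element of the cokernel is the lowest mode of a flow-invariant distribution whose other modes all have higher frequency (Theorem~\ref{thm:inv}). A series with only positive frequencies extends from the circles $S_xM$ to the unit discs, and the invariance equation extends with it. On the open unit disc bundle $Z$ the extended equations are the Cauchy--Riemann equations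 of a complex structure in which $M$ is a compact curve with normal bundle of negative degree, and the distributions we want are boundary values of holomorphic $2$-forms with prescribed leading term along $M$. The Anosov property yields a strictly plurisubharmonic function near the boundary of $Z$, and the $L^2$ existence theorem for $\bar\partial$ then produces the forms, with a growth bound at the boundary.

Sections~\ref{sec:frame} and~\ref{sec:reduction} carry out the reduction, and Section~\ref{sec:hyp} writes down the invariant distributions explicitly for a hyperbolic surface. Section~\ref{sec:dyn} collects what is needed from the dynamics, and Sections~\ref{sec:Z}--\ref{sec:L2} contain the complex analysis.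

\section{A frame on the sphere bundle and Fourier modes}\label{sec:frame}

Let $X$ be the geodesic vector field, $V$ the generator of the rotations of the fibers of $SM$, and $H$ the horizontal lift of $iv$. These fields frame $T(SM)$, preserve the Liouville volume $d\Sigma$, and satisfy
\[
[V,X]=H,\qquad [V,H]=-X,\qquad [X,H]=KV,
\]
where $K$ is the Gaussian curvature. The generator of the thermostat is $F=X+\lambda V$. Put
\[
\alpha=\langle\mathbf e,iv\rangle,\qquad F^0=X+\alpha V=F-fV,\qquad c=V\lambda=-\langle\mathbf e,v\rangle,\qquad H_c=H+cV ,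
\]
so that $Vc=-\alpha$, and let $\kappa=K-H\lambda+\lambda^2+Fc$. The fields $F,H_c,V$ form a frame adapted to the flow, in which $\kappa$ takes the place of the curvature:
\begin{equation}\label{eq:comm}
[V,F]=[V,F^0]=H_c,\qquad [V,H_c]=-F^0,\qquad [F,H_c]=-\lambda F+\kappa V-cH_c .
\end{equation}
Indeed $[V,X+\lambda V]=H+(V\lambda)V$, the term $fV$ commutes with $V$, and $[V,H+cV]=-X+(Vc)V$. For the last identity,
\[
[X+\lambda V,H+cV]=-\lambda X-cH+(K+Xc-H\lambda+\lambda Vc-c^2)V,
\]
and we substitute $X=F-\lambda V$, $H=H_c-cV$, $Xc+\lambda Vc=Fc$.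

With respect to $d\Sigma$ we have $\operatorname{div}F=\operatorname{div}F^0=c$ and $\operatorname{div}H_c=Vc=-\alpha$. So $F$ preserves $d\Sigma$ only if $\mathbf e=0$, and integration by parts, $\int(Wa)\,b\,d\Sigma=-\int a\,(W+\operatorname{div}W)b\,d\Sigma$, produces zeroth-order terms that we have to carry along. All norms $\|\cdot\|$ are those of $L^2(d\Sigma)$.

Let $\Omega_k=\{u\in C^\infty(SM,\mathbb C):Vu=iku\}$, and let $u=\sum_ku_k$, $u_k\in\Omega_k$, be the fiberwise Fourier expansion; degree $\le m$ means $u_k=0$ for $|k|>m$. We have $\int u_j w_k\,d\Sigma=0$ unless $j+k=0$, and for smooth $w$ the modes decay rapidly, $\|w_j\|\le|j|^{-l}\|V^lw\|$ for all $l$. Complex conjugation exchanges $\Omega_k$ and $\Omega_{-k}$, and $F$ is real, so in Theorem~\ref{thm:degree} we may treat the real and imaginary parts of $u$ separately. Define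
\[
\mu_\pm=\tfrac12(F^0\mp iH_c),\qquad\text{so that}\qquad F=\mu_++\mu_-+fV,\qquad \overline{\mu_+}=\mu_- .
\]
By \eqref{eq:comm}, $[V,\mu_\pm]=\pm i\mu_\pm$, hence $\mu_\pm$ maps $\Omega_k$ to $\Omega_{k\pm1}$ and
\begin{equation}\label{eq:Fmode}
(Fu)_j=\mu_+u_{j-1}+ijf u_j+\mu_-u_{j+1}.
\end{equation}
Write $c=c_1+c_{-1}$. From $\alpha=-Vc=-ic_1+ic_{-1}$ we get $\operatorname{div}\mu_\pm=\frac12(c\pm i\alpha)=c_{\pm1}$, and therefore
\begin{equation}\label{eq:parts}
\int(\mu_\pm a)\,b\,d\Sigma=-\int a\,(\mu_\pm+c_{\pm1})b\,d\Sigma .
\end{equation}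

\emph{Local formulas.} Let $z=x_1+ix_2$ be an oriented isothermal coordinate, with metric $e^{2\rho}|dz|^2$. A unit vector at $z$ is a complex number $e^{-\rho}e^{i\theta}$; then $V=\partial_\theta$, $d\Sigma=e^{2\rho}dx_1\wedge dx_2\wedge d\theta$, and $\frac12(X-iH)=e^{-\rho}e^{i\theta}(\partial_z+i\rho_z\partial_\theta)$. Write $\alpha=\beta e^{i\theta}+\bar\beta e^{-i\theta}$ with $\beta=\beta(z)$. Since $c=V\alpha$, we have $\alpha-ic=2\beta e^{i\theta}$, so
\begin{equation}\label{eq:mulocal}
\mu_+=e^{-\rho}e^{i\theta}\big(\partial_z+(i\rho_z+e^\rho\beta)\partial_\theta\big),\qquad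
\mu_-=e^{-\rho}e^{-i\theta}\big(\partial_{\bar z}+(-i\rho_{\bar z}+e^\rho\bar\beta)\partial_\theta\big).
\end{equation}
An element of $\Omega_k$ is locally $n(z)e^{ik\theta}$. Globally, it is a section of the $k$-th power of the complex dual of $TM$, a line bundle of degree $k(2g-2)$, where $g$ is the genus of $M$. By \eqref{eq:mulocal},
\begin{equation}\label{eq:CR}
\mu_-(ne^{ik\theta})=e^{-\rho}e^{i(k-1)\theta}\big(\partial_{\bar z}n+kb_1n\big),\qquad b_1=\rho_{\bar z}+ie^\rho\bar\beta ,
\end{equation}
so $\mu_-:\Omega_k\to\Omega_{k-1}$ is an elliptic operator of Cauchy--Riemann type between line bundles over $M$.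

\section{Reduction to invariant distributions}\label{sec:reduction}

From now on $\phi$ is Anosov. Then $g\ge2$ (Lemma~\ref{lem:genus}), and Theorem~\ref{thm:degree} is easy for a real $u$ that is known to have finite degree $d\ge m$: by \eqref{eq:Fmode}, $\mu_-u_{-d}=(Fu)_{-d-1}=0$; by \eqref{eq:CR}, $u_{-d}$ is locally a nonvanishing function times a holomorphic one, so if it is not zero its zeros are isolated and count positively, which is impossible in a bundle of degree $-d(2g-2)<0$; hence $u_{\pm d}=0$, and the degree drops until it reaches $m-1$. This suggests the answer to the question and locates the difficulty: an infinite Fourier series has no top mode to start from.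

The lowest case is proved in Section~\ref{sec:dyn}.

\begin{proposition}\label{prop:one}
If $u\in C^\infty(SM)$ and $Fu$ has degree $\le1$, then $Vu=0$ and $(Fu)_0=0$.
\end{proposition}

Let now $u$ be real and let $Fu$ have degree $\le m$ with $m\ge2$. If the conclusion of Theorem~\ref{thm:degree} holds, then $(Fu)_{-m}=\mu_-u_{-m+1}$ lies in the range of $\mu_-$. Conversely, if $(Fu)_{-m}$ lies in that range, we can subtract from $u$ a function of degree $m-1$ and lower $m$. So we have to show that $(Fu)_{-m}$ is annihilated by the kernel of the transpose $-(\mu_-+c_{-1})$ on $\Omega_m$. The only information on $Fu$ is that it is a derivative, and derivatives are annihilated by flow-invariant distributions. Suppose that a given $a$ in this kernel can be completed to an invariant distribution $\nu=a+\nu_{m+1}+\nu_{m+2}+\cdots$. The added modes pair only with the modes $(Fu)_{-j}$, $j>m$, which vanish, and so $\int(Fu)_{-m}\,a=0$.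

A sequence $\nu_j\in\Omega_j$, $j\ge k$, with $\|\nu_j\|=O(j^{N'})$ for some $N'$ defines a distribution $\nu=\sum_j\nu_j$ by $\int w\,\nu:=\sum_j\int w_{-j}\nu_j\,d\Sigma$, because $\sum_j\|w_{-j}\|\,\|\nu_j\|\le C(\|w\|+\|V^lw\|)$ for $l>N'+1$. We call $\nu$ \emph{invariant} if $\int(Fu)\nu=0$ for all smooth $u$; formally, $(F+c)\nu=0$.

\begin{lemma}\label{lem:rec}
Let $\nu_j\in\Omega_j$ with $\nu_j=0$ for $j<k$ and $\|\nu_j\|=O(j^{N'})$. If
\begin{equation}\label{eq:rec}
(\mu_++c_1)\nu_{j-1}+ijf\nu_j+(\mu_-+c_{-1})\nu_{j+1}=0\qquad\text{for all }j\in\mathbb Z,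
\end{equation}
then $\nu=\sum_j\nu_j$ is invariant.
\end{lemma}

\begin{proof}
By \eqref{eq:Fmode}, $\int(Fu)\nu=\sum_j\int(\mu_+u_{-j-1}-ijfu_{-j}+\mu_-u_{-j+1})\nu_j\,d\Sigma$. The three series converge absolutely, since $\mu_\pm u_{-j\mp1}=(\mu_\pm u)_{-j}$ and $u_{-j}$ decay rapidly. We apply \eqref{eq:parts} to each term, shift the index in the first and third series, and collect the terms containing $u_{-j}$. The result is $-\sum_j\int u_{-j}\cdot[\text{left side of \eqref{eq:rec}}]\,d\Sigma=0$.
\end{proof}

For $j=k-1$, equation \eqref{eq:rec} reads $(\mu_-+c_{-1})\nu_k=0$, which is exactly the condition on $a$. The core of the paper is that there is no further condition.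

\begin{theorem}\label{thm:inv}
Let $\phi$ be an Anosov thermostat, $k\ge2$, and $a\in\Omega_k$ with $(\mu_-+c_{-1})a=0$. Then there is a distribution $\nu=\sum_{j\ge k}\nu_j$ with $\nu_j\in\Omega_j$, $\|\nu_j\|_{L^2}=O(j^{N'})$ for some $N'$, $\nu_k=a$, and $\int(Fu)\,\nu=0$ for all $u\in C^\infty(SM)$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:degree} from Proposition~\ref{prop:one} and Theorem~\ref{thm:inv}]
Let $u$ be real. The case $m=1$ is Proposition~\ref{prop:one}. If $Fu$ has degree $0$, the proposition gives $Vu=0$ and $Fu=(Fu)_0=0$; then $u$ is a function on $M$ with $du(v)=Xu=Fu=0$ for all $v$, so $u$ is constant.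

Let $m\ge2$, assume the statement for $m-1$, and let $w=Fu$ have degree $\le m$. For $a\in\Omega_m$ with $(\mu_-+c_{-1})a=0$ take $\nu$ as in Theorem~\ref{thm:inv} with $k=m$. Since $w_{-j}=0$ for $j>m$,
\[
0=\int(Fu)\,\nu=\int w_{-m}\,a\,d\Sigma .
\]
The range on smooth sections of an elliptic operator over a closed manifold is the annihilator of the kernel of its transpose. The pairing $\int_{SM}$ of $\Omega_{-j}$ with $\Omega_j$ is nondegenerate, and by \eqref{eq:parts} the transpose of $\mu_-:\Omega_{-(m-1)}\to\Omega_{-m}$ is $-(\mu_-+c_{-1}):\Omega_m\to\Omega_{m-1}$. Hence $w_{-m}=\mu_-b$ with $b\in\Omega_{-(m-1)}$, and $w_m=\mu_+\bar b$ because $w$ is real. The real function $b+\bar b$ has degree $\le m-1$. Since $m-1\ne0$, its modes of order $\mp(m-1)$ are $b$ and $\bar b$, so by \eqref{eq:Fmode} $F(b+\bar b)$ has degree $\le m$ with modes $\mu_-b$ and $\mu_+\bar b$ of order $\mp m$. Thus $F(u-b-\bar b)$ has degree $\le m-1$. By induction $u-b-\bar b$ has degree $\le m-2$, so $u$ has degree $\le m-1$.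
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $Fu=q+\sigma$ with $u$ real, Theorem~\ref{thm:degree} with $m=2$ shows that $u$ has degree $\le1$, so $u=h+\psi$. If $I[q,\sigma]=0$, such a $u$ exists by the smooth Liv\v{s}ic theorem, so $[q,\sigma]$ is a potential pair. If $F(h+\psi)=0$, then $h+\psi$ is constant by the last statement of Theorem~\ref{thm:degree}, so $\psi=0$ and $h$ is constant.
\end{proof}

\section{The hyperbolic case by hand}\label{sec:hyp}

Solving \eqref{eq:rec} one mode at a time gives no control of $\|\nu_j\|$; one has to find all modes at once. We show how this works for $k=2$, the case needed for Theorem~\ref{thm:main}, and the geodesic flow of $M=\Gamma\backslash\mathbb D$, where $\mathbb D$ is the unit disc with $e^\rho=2/(1-|z|^2)$ and $\Gamma$ is a group of M\"obius transformations acting freely with compact quotient. Here $F=X$ and $c=0$. By \eqref{eq:CR}, $\mu_-(ne^{2i\theta})=0$ means $\partial_{\bar z}(e^{2\rho}n)=0$, so $a=e^{-2\rho}P(z)e^{2i\theta}$ is the value on the unit vector of a holomorphic quadratic differential $P\,dz^2$,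 with $P(\gamma z)\gamma'(z)^2=P(z)$ for $\gamma\in\Gamma$.

The isometry $m_z(w)=(z+w)/(1+\bar zw)$ sends $0$ to $z$ with positive derivative. Hence the geodesic through $z$ in the direction $\theta$ has the forward and backward endpoints
\[
w_\pm(z,\zeta)=m_z(\pm\zeta)=\frac{z\pm\zeta}{1\pm\bar z\zeta},\qquad \zeta=e^{i\theta},
\]
and $Xw_\pm=0$. The natural invariant object built from $a$ is its integral over the whole geodesic, which need not converge, since $a$ is only bounded. The geodesic from $w_-$ to $w_+$ has velocity $\dot w=(w-w_-)(w_+-w)/(w_+-w_-)$; for $w_\pm=\pm1$ this is $(1-w^2)/2$, and the general case follows from \eqref{eq:mob} below. So the integral is formally $\int P\dot w^2\,ds=G(w_+,w_-)$, where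
\[
G(w_1,w_2)=\int_{w_2}^{w_1}\frac{(w-w_2)(w_1-w)}{w_1-w_2}P(w)\,dw=(w_1-w_2)^2\int_0^1s(1-s)P\big(w_2+s(w_1-w_2)\big)\,ds .
\]
The point is that $G$ is a well-defined holomorphic function when the endpoints are moved into the disc, $(w_1,w_2)\in\mathbb D\times\mathbb D$, and that $w_\pm(z,\zeta)$ are holomorphic in $\zeta$ with values in $\mathbb D$ for $|\zeta|<1$. Define
\[
\nu(z,\zeta)=\tfrac38\,G\big(w_+(z,\zeta),w_-(z,\zeta)\big)=\sum_{j\ge0}n_j(z)\zeta^j,\qquad \nu_j=n_j(z)e^{ij\theta}.
\]

\emph{The $\nu_j$ descend to $SM$.} A M\"obius map of determinant one satisfies $\gamma u-\gamma w=(u-w)/(J(u)J(w))$ and $\gamma'=J^{-2}$, with $J$ its denominator. Hence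
\begin{equation}\label{eq:mob}
\frac{(\gamma w-\gamma w_2)(\gamma w_1-\gamma w)}{\gamma w_1-\gamma w_2}=\gamma'(w)\,\frac{(w-w_2)(w_1-w)}{w_1-w_2},
\end{equation}
and the substitution $w\to\gamma w$ in the contour integral gives $G(\gamma w_1,\gamma w_2)=G(w_1,w_2)$ for $\gamma\in\Gamma$. The map $m_{\gamma z}^{-1}\circ\gamma\circ m_z$ fixes $0$, so it is the rotation by $\epsilon=\gamma'(z)/|\gamma'(z)|$, and $w_\pm(\gamma z,\epsilon\zeta)=\gamma w_\pm(z,\zeta)$. Thus $n_j(\gamma z)\epsilon^j=n_j(z)$, which is the invariance of $\nu_j$.

\emph{Lowest mode.} We have $w_+-w_-=2\zeta(1-|z|^2)/(1-\bar z^2\zeta^2)$ and $\int_0^1s(1-s)\,ds=\frac16$, so $\nu=\frac14(1-|z|^2)^2P(z)\zeta^2+O(\zeta^3)$. Hence $\nu_0=\nu_1=0$ and $\nu_2=a$.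

\emph{Recurrence.} For $r<1$ the function $\frac38G(rw_+,rw_-)$ is smooth up to $|\zeta|=1$ and is annihilated by $X$ there, so its modes $n^r_je^{ij\theta}$ satisfy \eqref{eq:rec} by \eqref{eq:Fmode}. Cauchy's formula on $|\zeta|=\frac12$ shows that $n_j^r\to n_j$ locally in $C^\infty$ as $r\to1$, so the $\nu_j$ satisfy \eqref{eq:rec}.

\emph{Growth.} We have $|P(w)|\le4\sup|a|\,(1-|w|^2)^{-2}$, on the segment from $w_-$ to $w_+$ we have $|w|\le\max|w_\pm|$, and $1-|w_\pm|^2=(1-|z|^2)(1-|\zeta|^2)/|1\pm\bar z\zeta|^2$. So $|\nu|\le C(1-|\zeta|)^{-2}$ for $z$ in a compact set that projects onto $M$, and Cauchy's estimate on $|\zeta|=1-1/j$ gives $\sup|\nu_j|=O(j^2)$.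

By Lemma~\ref{lem:rec}, $\sum_j\nu_j$ is the distribution of Theorem~\ref{thm:inv}. Three features of this construction survive in general. First, $(z,\zeta)\mapsto(w_+,w_-)$ is a bijection of the unit disc bundle of $\mathbb D$ onto $\mathbb D\times\mathbb D$ (the point $z$ is the hyperbolic midpoint of $w_+$ and $w_-$), so the disc bundle is a complex surface on which $\nu$ is holomorphic, and the zero section is a complex curve, the diagonal. Second, $a$ prescribes the leading term of $\nu$ along this curve. Third, polynomial growth of the modes is polynomial growth of $\nu$ at the boundary. For a general thermostat we shall define the complex structure by its Cauchy--Riemann operators and replace the formula for $G$ by an existence theorem.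

\section{Consequences of the Anosov property}\label{sec:dyn}

Apart from the Liv\v{s}ic theorem, the Anosov property enters the main proof only through three statements: Lemma~\ref{lem:genus}, Lemma~\ref{lem:y} and Proposition~\ref{prop:one}.

\begin{lemma}\label{lem:genus}
The genus of $M$ is $g\ge2$.
\end{lemma}

\begin{proof}
By Plante and Thurston \cite{PT}, $\pi_1(SM)$ has exponential growth. It is finite for the sphere and abelian for the torus.
\end{proof}

\subsection{Riccati solutions}
Let $Q=T(SM)/\mathbb RF$, trivialized by $(H_c,V)$. If $W=\xi H_c+\eta V$ is a section of $Q$ along an orbit that is invariant under the linearized flow, then its Lie derivative along $F$ vanishes modulo $F$. By \eqref{eq:comm} this derivative is $(\dot\xi-c\xi-\eta)H_c+(\dot\eta+\kappa\xi)V$, so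
\begin{equation}\label{eq:jacobi}
\dot\xi=c\xi+\eta,\qquad\dot\eta=-\kappa\xi .
\end{equation}
For the geodesic flow this is the Jacobi equation $\ddot\xi+K\xi=0$. The bundles $E^s,E^u$ project to continuous, invariant, transverse line subbundles of $Q$, denoted by the same letters. To write them as graphs over the $\xi$-axis we need the following well-known fact.

\begin{lemma}\label{lem:transv}
The line bundles $E^s,E^u\subset Q$ are everywhere transverse to $V$.
\end{lemma}

\begin{proof}
We may replace $SM$ by a finite cover $N$, to which $F,H_c,V,E^s,E^u$ lift. By Ghys \cite{Ghys}, $N$ can be chosen so that the flow on $N$ is topologically orbit equivalent to the lift of the geodesic flow of a closed hyperbolic surface (or orbifold) $S$ to a finite cover $N'$ of $T^1S$; passing to one more double cover, we take $S$ oriented. We use two consequences.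

(a) \emph{Closed orbits are dense in $N$.} The lifted geodesic flow is Anosov and preserves a volume, so its closed orbits are dense by Poincar\'e recurrence and the Anosov closing lemma.

(b) \emph{For each closed orbit $\gamma$ there is a closed orbit $\gamma'$ freely homotopic to $\gamma$ reversed.} Rotation of the fibers of $T^1S$ by angles in $[0,\pi]$ is an isotopy from the identity to the flip $v\mapsto-v$, which conjugates the geodesic flow to its time reversal. The isotopy lifts to an isotopy of $N'$ starting at the identity, and its final map sends each closed orbit to a closed orbit traversed backward.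

Let $E$ be $E^s$ or $E^u$. The trivialization of $Q$ turns $E$ into a continuous map $N\to\mathbb{RP}^1$. Its degree $\deg_E$ along a loop is invariant under free homotopy and changes sign when the loop is reversed. By \eqref{eq:jacobi} the angle $\vartheta$ of a vector $(\xi,\eta)$ spanning $E$ along an orbit satisfies $\dot\vartheta=(\xi\dot\eta-\eta\dot\xi)/(\xi^2+\eta^2)=-1$ whenever $\xi=0$. So $E$ crosses $V$ transversally and always clockwise, and $\deg_E(\gamma)=-n(\gamma)$ for a closed orbit $\gamma$, where $n(\gamma)\ge0$ is the number of crossings in one period. By (b), $-n(\gamma')=\deg_E(\gamma')=-\deg_E(\gamma)=n(\gamma)$, hence $n(\gamma)=0$ for every closed orbit.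

Suppose $E=\mathbb RV$ at a point $o$. Choose a continuous branch of $\vartheta$ near $o$ with $\vartheta(o)=\pi/2$. For small $s>0$ we have $\vartheta(\phi_{-s}o)>\pi/2>\vartheta(\phi_so)$, and these inequalities persist at points near $o$. By (a) one such point lies on a closed orbit, along which $E$ then crosses $V$. This is a contradiction.
\end{proof}

Thus $E^u=\{\eta=r_+\xi\}$ and $E^s=\{\eta=r_-\xi\}$ with continuous functions $r_\pm$ on $SM$ that are nowhere equal and smooth along orbits. Differentiating $r=\eta/\xi$ by \eqref{eq:jacobi} gives the Riccati equation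
\begin{equation}\label{eq:riccati}
Fr+r^2+cr+\kappa=0\qquad(r=r_+,\,r_-);
\end{equation}
in particular $Fr_\pm$ is continuous on $SM$. On $E^u$ and $E^s$ we have $\dot\xi=(c+r_\pm)\xi$, and by compactness $|\xi|$ is comparable to the norm. The Anosov estimates therefore give, uniformly on $SM$ and for all $s\ge0$,
\begin{equation}\label{eq:growth}
\int_0^s(c+r_+)\circ\phi_{s'}\,ds'\ge a_0s-C,\qquad\int_0^s(c+r_-)\circ\phi_{s'}\,ds'\le-a_0s+C .
\end{equation}
Subtracting the two equations \eqref{eq:riccati} gives $F\log|r_+-r_-|=-r_+-(c+r_-)$. As $\log|r_+-r_-|$ is bounded, the second estimate in \eqref{eq:growth} yields, with a larger $C$,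
\begin{equation}\label{eq:growth2}
\int_0^sr_+\circ\phi_{s'}\,ds'\ge a_0s-C .
\end{equation}

The functions $r_\pm$ are only known to be continuous. The next lemma lets us pass to smooth functions without losing control of derivatives along the flow.

\begin{lemma}\label{lem:smooth}
If $y,Fy,\dots,F^ly$ exist and are continuous on $SM$, there are smooth $y_n$ with $F^jy_n\to F^jy$ uniformly for $0\le j\le l$.
\end{lemma}

\begin{proof}
Let $\chi_i$ be a smooth partition of unity subordinate to finitely many flow boxes, in each of which $F=\partial_s$ is a coordinate field. The function $\chi_iy$ has compact support in its box, and $\partial_s^j(\chi_iy)$ is continuous for $j\le l$. Convolution with a mollifier commutes with $\partial_s$ and converges uniformly on continuous functions of compact support. Sum over $i$.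
\end{proof}

\subsection{A strict supersolution}
In Section~\ref{sec:psh} we need a smooth function $p$ that satisfies \eqref{eq:riccati} with strict inequality and is itself of the form $F\log y$. If $\kappa<0$ one can take $y=1$. The function $r_+$ gives equality only, and by \eqref{eq:growth2} it is not the derivative of a bounded function. The substitution $p=Fy/y$ linearizes the problem,
\begin{equation}\label{eq:lin}
y\,(Fp+p^2+cp+\kappa)=F^2y+cFy+\kappa y,
\end{equation}
and $r_+$ factors the linear operator into two first-order operators that can be inverted.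

\begin{lemma}\label{lem:y}
There is a smooth function $y>0$ on $SM$ such that $p=F\log y$ satisfies $Fp+p^2+cp+\kappa<0$.
\end{lemma}

\begin{proof}
Let $r=r_+$. For a function $w$ that is twice differentiable along orbits, \eqref{eq:riccati} gives
\[
(F+c+r)(F-r)w=F^2w+cFw-(Fr+r^2+cr)w=F^2w+cFw+\kappa w .
\]
For $o\in SM$, and with all integrands evaluated along the orbit of $o$, define
\[
y_1(o)=\int_{-\infty}^0e^{-\int_{s}^0(c+r)}\,ds,\qquad y_2(o)=\int_0^\infty e^{-\int_0^sr}\;y_1(\phi_so)\,ds .
\]
By \eqref{eq:growth} and \eqref{eq:growth2} the integrals converge uniformly in $o$, so $y_1,y_2$ are continuous and positive. From $y_1(\phi_{s_0}o)=\int_{-\infty}^{s_0}e^{-\int_s^{s_0}(c+r)}ds$ and $y_2(\phi_{s_0}o)=\int_{s_0}^\infty e^{-\int_{s_0}^sr}y_1(\phi_so)\,ds$, differentiation in $s_0$ gives $(F+c+r)y_1=1$ and $(F-r)y_2=-y_1$. Hence $Fy_2$ and $F^2y_2$ are continuous, and $F^2y_2+cFy_2+\kappa y_2=-1$. By Lemma~\ref{lem:smooth} with $l=2$ there is a smooth $y>0$ with $F^2y+cFy+\kappa y<0$, and \eqref{eq:lin} concludes the proof.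
\end{proof}

\subsection{The energy identity and degree one}

\begin{lemma}\label{lem:energy}
For real $u\in C^\infty(SM)$ and $r=r_+$ or $r=r_-$,
\[
\|VFu\|^2=\|FVu-rVu\|^2+\|Fu\|^2 .
\]
\end{lemma}

\begin{proof}
The adjoints for the $L^2$ product $(\cdot,\cdot)$ are $V^*=-V$, $F^*=-(F+c)$, $H_c^*=-(H_c+Vc)$. Using $VH_c=H_cV-F+fV$ and $H_cF=FH_c+\lambda F-\kappa V+cH_c$ from \eqref{eq:comm},
\begin{align*}
(H_cu,VFu)&=-(VH_cu,Fu)=-(H_cVu,Fu)+\|Fu\|^2-(fVu,Fu),\\
-(H_cVu,Fu)&=(Vu,H_cFu)+((Vc)Vu,Fu),\\
(Vu,H_cFu)&=(Vu,FH_cu)+(\lambda Vu,Fu)-(\kappa Vu,Vu)+(cVu,H_cu),\\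
(Vu,FH_cu)&=-(FVu,H_cu)-(cVu,H_cu).
\end{align*}
In the sum the terms $(cVu,H_cu)$ cancel, and the terms in $(\,\cdot\,Vu,Fu)$ have total coefficient $\lambda+Vc-f=0$. So $(H_cu,VFu+FVu)=\|Fu\|^2-(\kappa Vu,Vu)$. Since $H_c=VF-FV$, the left side is $\|VFu\|^2-\|FVu\|^2$, and
\[
\|VFu\|^2=\|FVu\|^2-(\kappa Vu,Vu)+\|Fu\|^2 .
\]
For smooth real $w$ we have $-2(rw,Fw)=-\int rF(w^2)\,d\Sigma=\int(Fr+cr)w^2\,d\Sigma$. This is integration by parts when $r$ is smooth, and it passes to $r_\pm$ by Lemma~\ref{lem:smooth} with $l=1$. By \eqref{eq:riccati},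
\[
\|Fw-rw\|^2=\|Fw\|^2+\int(Fr+cr+r^2)w^2\,d\Sigma=\|Fw\|^2-(\kappa w,w).
\]
Take $w=Vu$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:one}]
Let $u$ be real. If $Fu$ has degree $\le1$, then $\|VFu\|^2=\|Fu\|^2-\|(Fu)_0\|^2$, and Lemma~\ref{lem:energy} becomes $\|FVu-rVu\|^2+\|(Fu)_0\|^2=0$. So $(Fu)_0=0$ and $FVu=r_+Vu=r_-Vu$. Since $r_+\ne r_-$ everywhere, $Vu=0$.
\end{proof}

If $Fu$ has degree $2$, then $\|VFu\|^2-\|Fu\|^2=3\|(Fu)_2\|^2+3\|(Fu)_{-2}\|^2-\|(Fu)_0\|^2$ has no sign, and Lemma~\ref{lem:energy} alone gives no conclusion. The rest of the paper proves Theorem~\ref{thm:inv}.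

\section{The disc bundle as a complex surface}\label{sec:Z}

\subsection{The complex structure}
Let $Z=\{(x,v)\in TM:|v|<1\}$, with projection $\pi:Z\to M$ and with $M\subset Z$ the zero section. We identify $Z\setminus M$ with $SM\times(0,\infty)$ by $(x,v,t)\mapsto(x,e^{-t}v)$, and regard functions and vector fields on $SM$ as $t$-independent objects on $Z\setminus M$. The boundary $SM$ is approached as $t\to0$, and $M$ as $t\to\infty$.

Given modes $\nu_j$ as in Theorem~\ref{thm:inv}, the damped series $\sum_je^{-jt}\nu_j$ is a function on $Z\setminus M$. We look for differential equations that express its form and the recurrence \eqref{eq:rec}. The damping is matched by weighting each operator according to how it shifts the frequency. Put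
\[
T=\partial_t-iV,\qquad F_t=e^{-t}\mu_++e^t\mu_-+fV=\cosh t\,F^0+i\sinh t\,H_c+fV,\qquad c_t=e^{-t}c_1+e^tc_{-1}.
\]
For $w\in\Omega_j$ we have $T(e^{-jt}w)=0$ and
\begin{equation}\label{eq:abel}
(F_t+c_t)(e^{-jt}w)=e^{-(j+1)t}(\mu_++c_1)w+e^{-jt}\,ijfw+e^{-(j-1)t}(\mu_-+c_{-1})w .
\end{equation}
Hence, for a smooth function $\nu=\sum_je^{-jt}\nu_j$ on $Z\setminus M$, the $j$-th mode of $(F_t+c_t)\nu$ is $e^{-jt}$ times the left side of \eqref{eq:rec}. At $t=0$ the field $F_t$ is the real field $F$; for $t>0$ it acquires an imaginary part in the direction $H_c$, and the pair $(F_t,T)$ becomes a Cauchy--Riemann system.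

Over an isothermal chart use the coordinates $(z,\zeta)$, $\zeta=e^{-t+i\theta}$, in which the vector $v$ is the complex number $e^{-\rho}\zeta$; they are smooth on $Z$, and $|\zeta|=|v|$. From $\partial_\theta=i\zeta\partial_\zeta-i\bar\zeta\partial_{\bar\zeta}$ and $\partial_t=-\zeta\partial_\zeta-\bar\zeta\partial_{\bar\zeta}$ we get $T=-2\bar\zeta\partial_{\bar\zeta}$. From \eqref{eq:mulocal},
\[
e^\rho\zeta F_t=\partial_{\bar z}+\zeta^2\partial_z+\big[(-i\rho_{\bar z}+e^\rho\bar\beta)+fe^\rho\zeta+(i\rho_z+e^\rho\beta)\zeta^2\big]\partial_\theta ,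
\]
so that
\begin{equation}\label{eq:Xi}
e^\rho\zeta F_t\equiv\Xi:=\partial_{\bar z}+\zeta^2\partial_z+B\partial_\zeta\quad\text{modulo }\partial_{\bar\zeta},\qquad B=b_1\zeta+b_2\zeta^2+b_3\zeta^3,
\end{equation}
with $b_1$ as in \eqref{eq:CR}, $b_2=ife^\rho$ and $b_3=-\rho_z+ie^\rho\beta$. The fields $\Xi$ and $\partial_{\bar\zeta}$ are smooth across $\zeta=0$.

Recall the Newlander--Nirenberg theorem: on a manifold of real dimension $2n$, a smooth rank $n$ subbundle $T^{0,1}$ of the complexified tangent bundle with $T^{0,1}\cap\overline{T^{0,1}}=0$, whose sections are closed under brackets, is the bundle of $(0,1)$-vectors of a complex structure; the holomorphic functions are those annihilated by $T^{0,1}$.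

\begin{proposition}\label{prop:Z}
There is a complex structure on $Z$ with $T^{0,1}Z=\operatorname{span}(F_t,T)$ on $Z\setminus M$ and $T^{0,1}Z=\operatorname{span}(\Xi,\partial_{\bar\zeta})$ over each chart. Moreover:
\begin{enumerate}
\item[(a)] the fibers of $\pi$ are complex curves, with holomorphic coordinate $\zeta$;
\item[(b)] $M$ is a compact complex curve, with holomorphic coordinate $z$, and its normal bundle has degree $2-2g<0$;
\item[(c)] at each point of $Z$, the map $d\pi$ is complex linear for a complex structure on $T_xM$, depending on the point, that induces the orientation of $M$.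
\end{enumerate}
\end{proposition}

\begin{proof}
Off $M$ the local bundles $\operatorname{span}(\Xi,\partial_{\bar\zeta})$ equal $\operatorname{span}(F_t,T)$ by \eqref{eq:Xi}, so they agree on overlaps off $M$, and on $M$ by continuity. The projections $\partial_{\bar z}+\zeta^2\partial_z$ and $\partial_z+\bar\zeta^2\partial_{\bar z}$ of $\Xi$ and $\overline\Xi$ have determinant $1-|\zeta|^4\ne0$, so $\Xi,\partial_{\bar\zeta},\overline\Xi,\partial_\zeta$ are independent. The coefficients of $\Xi$ are holomorphic in $\zeta$, so $[\partial_{\bar\zeta},\Xi]=0$. The Newlander--Nirenberg theorem applies.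

Part (a) holds because $\partial_{\bar\zeta}$ is a $(0,1)$-vector tangent to the fibers. On $M$ we have $B=0$, so $\Xi=\partial_{\bar z}$ is a $(0,1)$-vector tangent to $M$. The normal bundle of $M$ is isomorphic, as a smooth complex line bundle, to the bundle of tangent spaces to the fibers at $\zeta=0$, which is $TM$ with its rotation $i$; its degree is the Euler characteristic $2-2g$. For (c), the quotient of $TZ$ by the vertical complex line is identified by $d\pi$ with $T_xM$, with $(0,1)$-vector $\partial_{\bar z}+\zeta^2\partial_z$. Shrinking $\zeta$ to $0$ deforms this complex structure to the standard one, so the orientations agree.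
\end{proof}

\begin{remark}
Here the form of $\lambda$ is used. A mode $\ell(z)e^{ij\theta}$ of $\lambda$ contributes $ie^\rho\ell\,\zeta^{j+2}$ to $B$. For $j\ge-1$ this vanishes on $M$; for $j=-2$ the field $\Xi$ would not be tangent to $M$, and for $j\le-3$ it would have a pole there. Since $\lambda$ is real, $j\ge-1$ for all modes means degree $\le1$.
\end{remark}

\begin{example}
In the setting of Section~\ref{sec:hyp}, $B=(z\zeta-\bar z\zeta^3)/(1-|z|^2)$ and
\[
(1+\bar z\zeta)^2\,\Xi w_+=-\zeta(z+\zeta)+\zeta^2(1+\bar z\zeta)+(z\zeta-\bar z\zeta^3)=0 .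
\]
Since $B$ is odd in $\zeta$, also $\Xi w_-=0$. So $(w_+,w_-)$ is a holomorphic bijection, and $Z=\Gamma\backslash(\mathbb D\times\mathbb D)$ with the diagonal action.
\end{example}

\subsection{Holomorphic 2-forms}
Holomorphic functions on $Z$ solve $F_t\nu=0$, whereas \eqref{eq:rec} is the adjoint equation $(F_t+c_t)\nu=0$. An adjoint equation is an equation for densities, which suggests forms of top holomorphic degree. Let $\mathrm{vol}=d\Sigma\wedge dt$ on $Z\setminus M$; then $\operatorname{div}T=0$ and $\operatorname{div}F_t=c_t$. Define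
\[
\varpi=\iota_{F_t}\iota_T\,\mathrm{vol}\quad\text{on }Z\setminus M,\qquad\omega_0=(dz-\zeta^2d\bar z)\wedge(d\zeta-B\,d\bar z)\quad\text{over a chart}.
\]
The two factors of $\omega_0$ are independent and annihilate $\Xi$ and $\partial_{\bar\zeta}$, so $\omega_0$ is a smooth local frame of the $(2,0)$-forms on $Z$. On $(2,0)$-forms $d=\bar\partial$.

\begin{proposition}\label{prop:form}
On $Z\setminus M$ the following hold.
\begin{enumerate}
\item[(a)] $\iota_T\mathrm{vol}=-\frac12e^{2\rho}\zeta^{-1}dz\wedge d\bar z\wedge d\zeta$ and $\varpi=\frac12e^\rho\zeta^{-2}\omega_0$.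
\item[(b)] For smooth $\nu$, $\ \bar\partial(\nu\varpi)=\big((F_t+c_t)\nu\big)\,\iota_T\mathrm{vol}-(T\nu)\,\iota_{F_t}\mathrm{vol}$. In particular $\nu\varpi$ is holomorphic if and only if $T\nu=0$ and $(F_t+c_t)\nu=0$.
\item[(c)] $\varpi\wedge\overline\varpi=2\sinh(2t)\,\mathrm{vol}$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) From $d\zeta=\zeta(-dt+i\,d\theta)$ we get $d\theta\wedge dt=\frac i2|\zeta|^{-2}d\zeta\wedge d\bar\zeta$, and $dx_1\wedge dx_2=\frac i2dz\wedge d\bar z$, so
\[
\mathrm{vol}=-\tfrac14e^{2\rho}|\zeta|^{-2}dz\wedge d\bar z\wedge d\zeta\wedge d\bar\zeta .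
\]
Contracting with $T=-2\bar\zeta\partial_{\bar\zeta}$ gives the first formula. That $3$-form does not contain $d\bar\zeta$, so by \eqref{eq:Xi} we may contract it with $e^{-\rho}\zeta^{-1}\Xi$ in place of $F_t$, and $\iota_\Xi(dz\wedge d\bar z\wedge d\zeta)=\zeta^2d\bar z\wedge d\zeta-dz\wedge d\zeta+B\,dz\wedge d\bar z=-\omega_0$.

(b) For vector fields $W,W'$, Cartan's formulas $d\iota_W=\mathcal L_W-\iota_Wd$ and $\mathcal L_W\iota_{W'}=\iota_{W'}\mathcal L_W+\iota_{[W,W']}$ give
\[
d\,\iota_W\iota_{W'}\mathrm{vol}=\iota_{[W,W']}\mathrm{vol}+(\operatorname{div}W)\,\iota_{W'}\mathrm{vol}-(\operatorname{div}W')\,\iota_W\mathrm{vol}.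
\]
Take $W=\nu F_t$ and $W'=T$. We have $[T,F_t]=(-e^{-t}\mu_++e^t\mu_-)-i(ie^{-t}\mu_+-ie^t\mu_-)=0$, so $[W,W']=-(T\nu)F_t$, while $\operatorname{div}W=(F_t+c_t)\nu$ and $\operatorname{div}W'=0$. The forms $\iota_T\mathrm{vol}$ and $\iota_{F_t}\mathrm{vol}$ are independent because $T$ and $F_t$ are.

(c) Since $(dz-\zeta^2d\bar z)\wedge(d\bar z-\bar\zeta^2dz)=(1-|\zeta|^4)\,dz\wedge d\bar z$, we get $\omega_0\wedge\overline{\omega_0}=-(1-|\zeta|^4)\,dz\wedge d\bar z\wedge d\zeta\wedge d\bar\zeta=4(1-|\zeta|^4)e^{-2\rho}|\zeta|^2\,\mathrm{vol}$. Multiplying by $\frac14e^{2\rho}|\zeta|^{-4}$ gives $(|\zeta|^{-2}-|\zeta|^2)\,\mathrm{vol}$.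
\end{proof}

So $\varpi$ blows up to second order along $M$, and a function $\nu$ with leading term $n\zeta^k$, $k\ge2$, corresponds to a $2$-form with leading term $\frac12e^\rho n\zeta^{k-2}\omega_0$. If $\mathbf e=0$, then $c_t=0$ and $\varpi$ is holomorphic off $M$; this is why functions sufficed in Section~\ref{sec:hyp}.

\section{Pseudoconvexity and a positive line bundle}\label{sec:psh}

Theorem~\ref{thm:inv} is now an extension problem: find a holomorphic $2$-form on $Z$ with given leading term along $M$ and polynomial growth at the boundary. We shall extend the leading term smoothly and correct it by solving $\bar\partial v=G$ with a $v$ that vanishes to higher order along $M$. Vanishing along $M$ is built in by taking values in a power of the line bundle $\mathcal O(-M)$, and solving requires a metric of positive curvature on this bundle.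

We recall the conventions. For a frame $W_1,W_2$ of $T^{0,1}Z$, a $(1,1)$-form $i\Theta$ is \emph{positive} if the matrix $\Theta(\overline{W_j},W_l)$ is Hermitian positive definite. A smooth real function $\varphi$ is \emph{plurisubharmonic} (psh) if $i\partial\bar\partial\varphi\ge0$ and \emph{strictly psh} if $i\partial\bar\partial\varphi>0$. The formula for the exterior derivative of the $1$-form $\bar\partial\varphi$, which vanishes on $\overline{W_j}$, gives
\begin{equation}\label{eq:levi}
\partial\bar\partial\varphi(\overline{W_j},W_l)=\overline{W_j}W_l\varphi-[\overline{W_j},W_l]^{0,1}\varphi,\qquad(\partial\varphi\wedge\bar\partial\varphi)(\overline{W_j},W_l)=(\overline{W_j}\varphi)(W_l\varphi),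
\end{equation}
where the superscript denotes the component in $T^{0,1}Z$. The curvature of a Hermitian metric on a holomorphic line bundle is $i\Theta=-i\partial\bar\partial\log|e|^2$ for a local holomorphic frame $e$; multiplying the metric by $e^{-u}$ adds $i\partial\bar\partial u$; on a compact curve, $\frac1{2\pi}\int i\Theta$ is the degree. The bundle $\mathcal O(M)$ has a holomorphic section $s_M$ that vanishes exactly on $M$, to first order, and $\mathcal O(M)|_M$ is the normal bundle of $M$. Its dual is $\mathcal O(-M)$, and $v\mapsto s_Mv$ maps $\mathcal O(-M)$ to the trivial bundle, isomorphically off $M$.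

\subsection{A strictly psh function near the boundary}
The first candidate is $-\log t$. The computation below, with $y=1$, shows that it works if $\kappa<0$. In general we correct it by the function $y$ of Lemma~\ref{lem:y}. Let
\[
\varphi=-\log t-\log y\quad\text{on }Z\setminus M,\qquad\varphi=-\infty\quad\text{on }M,\qquad p=F\log y .
\]

\begin{lemma}\label{lem:levi}
There is $t_0>0$ such that $i\partial\bar\partial\varphi>\frac12\,i\partial\varphi\wedge\bar\partial\varphi\ge0$ on $\{0<t<t_0\}$.
\end{lemma}

\begin{proof}
Take $W_1=F_t$, $W_2=T$, and let $L_{jl}=\partial\bar\partial\varphi(\overline{W_j},W_l)$. All $O(\cdot)$ are uniform on $SM$ as $t\to0$. From $T-\overline T=-2iV$, $F_t-\overline{F_t}=2i\sinh t\,H_c$ and $F_t+\overline{F_t}=2\cosh t\,F^0+2fV$ we read off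
\[
V^{0,1}=\tfrac i2T,\quad H_c^{0,1}=\frac{F_t}{2i\sinh t},\quad(F^0)^{0,1}=\frac{F_t-ifT}{2\cosh t},\quad F^{0,1}=\frac{F_t}{2\cosh t}+\frac{if}2\Big(1-\frac1{\cosh t}\Big)T .
\]
Since $F_t=F+O(t)$, the first derivatives are $F_t\varphi=-p+O(t)$ and $T\varphi=-t^{-1}+iV\log y$.

\emph{The entry $L_{22}$.} As $[\overline T,T]=0$, $L_{22}=(\partial_t^2+V^2)\varphi=t^{-2}+O(1)$.

\emph{The entry $L_{12}$.} We have $[\overline{F_t},\partial_t]=-\sinh t\,F^0+i\cosh t\,H_c$, and by \eqref{eq:comm} $[\overline{F_t},-iV]=i[V,\overline{F_t}]$ has the same value. So $[\overline{F_t},T]=-2\sinh t\,F^0+2i\cosh t\,H_c$, with $(0,1)$-part $(\coth t-\tanh t)F_t+if\tanh t\,T$. Applied to $\varphi$ this gives $-p/t+O(1)$. Also $\overline{F_t}T\varphi=i\overline{F_t}V\log y=O(1)$. Hence $L_{12}=p/t+O(1)$.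

\emph{The entry $L_{11}$.} The real part of $F_t$ is $F+(\cosh t-1)F^0$ and the imaginary part is $\sinh t\,H_c$, so by \eqref{eq:comm}
\[
[\overline{F_t},F_t]=2i\sinh t\,\big([F,H_c]+(\cosh t-1)[F^0,H_c]\big)=2i\sinh t\,(-\lambda F+\kappa V-cH_c)+R,
\]
where $R$ is a combination of $F,H_c,V$ with $O(t^3)$ coefficients. The $(0,1)$-parts of the four terms are $O(t)F_t+O(t^3)T$, $\ -\kappa\sinh t\,T$, $\ -cF_t$, and $O(t^2)F_t+O(t^3)T$. Applied to $\varphi$, their sum gives $\kappa+cp+O(t)$. Since $\overline{F_t}F_t\varphi=-Fp+O(t)$, we get $L_{11}=-(Fp+cp+\kappa)+O(t)$.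

The matrix $L'_{jl}=L_{jl}-\frac12(\overline{W_j}\varphi)(W_l\varphi)$ of $\partial\bar\partial\varphi-\frac12\partial\varphi\wedge\bar\partial\varphi$ therefore has
\[
L'_{11}=-(Fp+cp+\kappa)-\tfrac12p^2+O(t),\qquad L'_{12}=\frac p{2t}+O(1),\qquad L'_{22}=\frac1{2t^2}+O(1),
\]
and $t^2\det L'=-\frac12(Fp+cp+\kappa)-\frac14p^2-\frac14p^2+O(t)=-\frac12(Fp+p^2+cp+\kappa)+O(t)$. By Lemma~\ref{lem:y} and compactness of $SM$, this is positive for small $t$, and so is $L'_{22}$.
\end{proof}

Fix $\ell_0>-\log(t_0\min y)$, so that $\{\varphi\ge\ell_0\}\subset\{t<t_0\}$. For $\ell>\ell_0$ the set $D_\ell=\{\varphi<\ell\}=M\cup\{t>e^{-\ell}/y\}$ is relatively compact in $Z$, it is connected because it meets each fiber in a star-shaped set, and near its boundary $\varphi$ is strictly psh with $\partial_t\varphi\ne0$. Such a domain is called strongly pseudoconvex.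

\subsection{Compact curves and a psh exhaustion}
A function that is strictly psh near a compact complex curve would contradict the maximum principle on the curve. So $\varphi$ cannot be continued inward as a strictly psh function across $M$. We show that $M$ is the only obstruction.

\begin{lemma}\label{lem:curves}
Every connected compact analytic subset of $Z$ is a point or $M$.
\end{lemma}

\begin{proof}
Let $C\ne M$ be an irreducible compact curve and $\iota:\tilde C\to Z$ its normalization, a nonconstant holomorphic map from a compact connected Riemann surface onto $C$. By Proposition~\ref{prop:Z}(c), at each point $d(\pi\circ\iota)$ is complex linear for positively oriented complex structures, so it is zero or an orientation-preserving isomorphism. If it vanished identically, $C$ would lie in a fiber and the holomorphic function $\zeta\circ\iota$ would be constant, which is impossible. So the pullback of the area form of $M$ is nonnegative and not identically zero, and $d:=\deg(\pi\circ\iota)>0$. As $Z$ retracts onto $M$, the Chern class of $\mathcal O(M)$ is the pullback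 by $\pi$ of its restriction to $M$, which has degree $2-2g$. Hence $\deg\iota^*\mathcal O(M)=d(2-2g)<0$ by Lemma~\ref{lem:genus}. But $C\not\subset M$, so $\iota^*s_M$ is a nonzero holomorphic section and the degree is $\ge0$. This contradiction shows that $M$ is the only irreducible compact curve. Since $Z$ is connected and noncompact, a compact analytic set has dimension $\le1$, so its irreducible components are points or $M$.
\end{proof}

We use three standard facts. By Grauert \cite{Grauert}, a relatively compact strongly pseudoconvex domain $D$ with smooth boundary in a complex manifold is holomorphically convex. A holomorphically convex manifold $D$ has a Remmert reduction: a proper surjective holomorphic map $\mathcal R:D\to Y$ with connected fibers onto a Stein space, such that the holomorphic functions on $\mathcal R^{-1}(W)$ are exactly the pullbacks of those on $W$, for every open $W\subset Y$. On a Stein space, every holomorphic germ at a point agrees with a global holomorphic function modulo the square $\mathfrak m^2$ of the maximal ideal of the point; this is Cartan's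 Theorem~B for the ideal sheaf defined by $\mathfrak m^2$.

\begin{lemma}\label{lem:exh}
For every open neighborhood $U$ of $M$ there is a smooth psh function $\Psi$ on $Z$ that is strictly psh on $Z\setminus U$ and equals $\varphi$ outside a compact set. In particular the sets $\{\Psi\le\ell\}$ are compact.
\end{lemma}

\begin{proof}
Fix $\ell_0<\ell_1<\ell_2<\ell_3$, let $D=D_{\ell_3}$, and let $\mathcal R:D\to Y$ be the Remmert reduction. Let $o\in D\setminus M$. The fiber of $\mathcal R$ through $o$ is a connected compact analytic set, so it is $\{o\}$ by Lemma~\ref{lem:curves}. Let $U_o$ be a neighborhood of $o$ with holomorphic coordinates $w_1,w_2$. Proper maps are closed, so $W=Y\setminus\mathcal R(D\setminus U_o)$ is an open neighborhood of $\mathcal R(o)$ with $\mathcal R^{-1}(W)\subset U_o$. Thus $w_j=\tilde w_j\circ\mathcal R$ with $\tilde w_j$ holomorphic on $W$. Choose holomorphic functions on $Y$ that agree with $\tilde w_j$ modulo $\mathfrak m^2$ at $\mathcal R(o)$, and let $g_1,g_2$ be their pullbacks to $D$. Then $g_j-w_j$ vanishes to second order at $o$, so $dg_1,dg_2$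 are independent near $o$. Since $i\partial\bar\partial|g|^2=i\partial g\wedge\overline{\partial g}$ for holomorphic $g$, the function $|g_1|^2+|g_2|^2$ is psh on $D$ and strictly psh near $o$. Covering the compact set $\{\varphi\le\ell_2\}\setminus U$ by finitely many such neighborhoods and adding, we obtain a smooth psh function $\Psi_0$ on $D$ that is strictly psh on $\{\varphi\le\ell_2\}\setminus U$.

Let $\varrho:\mathbb R\to\mathbb R$ be smooth and convex, constant on $(-\infty,\ell_1]$, with $\varrho(\ell)=\ell$ for $\ell\ge\ell_2$; such a function is obtained by integrating a nondecreasing function that rises from $0$ to $1$ on $[\ell_1,\ell_2]$. Then $\varrho'\ge0$, the function $\varrho(\varphi)$ is constant on $\{\varphi\le\ell_1\}$, hence smooth on $Z$, and $i\partial\bar\partial\varrho(\varphi)=\varrho'\,i\partial\bar\partial\varphi+\varrho''\,i\partial\varphi\wedge\bar\partial\varphi\ge0$ by Lemma~\ref{lem:levi}. Let $\tilde\chi$ be smooth with compact support in $D$ and equal to $1$ near $\{\varphi\le\ell_2\}$, and put $\Psi=\varrho(\varphi)+\delta\tilde\chi\Psi_0$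 with $\delta>0$. On $\{\varphi\le\ell_2\}$, $\Psi$ is psh, and strictly psh off $U$. On $\{\varphi\ge\ell_2\}$ we have $i\partial\bar\partial\varrho(\varphi)=i\partial\bar\partial\varphi>0$, and the perturbation has compact support, so $\Psi$ is strictly psh there for small $\delta$. Outside the support of $\tilde\chi$, $\Psi=\varphi$.
\end{proof}

\subsection{The metric on $\mathcal O(-M)$}
The function $\Psi$ supplies positivity away from $M$. Along $M$, positivity in the tangent direction comes from the degree of $\mathcal O(-M)|_M$, and in the normal direction from $|v|^2$. Fix a cutoff $\chi$, a smooth function of $|v|$ with compact support in $Z$ and equal to $1$ near $M$.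

\begin{lemma}\label{lem:metric}
There are a function $\Psi$ as in Lemma~\ref{lem:exh}, a constant $C>0$ and a smooth Hermitian metric $|\cdot|_*$ on $\mathcal O(-M)$ with $i\Theta>0$ on $Z$, such that $|v|_*^2=|s_Mv|^2e^{-C\varphi}=|s_Mv|^2(ty)^C$ outside a compact set.
\end{lemma}

\begin{proof}
The bundle $\mathcal O(-M)|_M$ has degree $2g-2>0$. The curvature of any metric on it has the same integral as a positive multiple of the area form, so the difference is $i\partial\bar\partial u$ for a smooth $u$, and multiplying by $e^{-u}$ gives a metric of positive curvature. Extend it smoothly to a neighborhood of $M$ and patch it, by a partition of unity, with the flat metric $|s_Mv|^2$ on $Z\setminus M$. This gives a metric $|\cdot|_0$ on $Z$ whose curvature is positive on $TM$ along $M$ and which equals $|s_Mv|$ outside a compact set.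

Along $M$ the function $|\zeta|^2$ has vanishing differential, so in \eqref{eq:levi} with $W_1=\Xi$, $W_2=\partial_{\bar\zeta}$ the bracket terms vanish, and the entries are $\overline\Xi\,\Xi|\zeta|^2=\overline\Xi(B\bar\zeta)=(\overline\Xi B)\bar\zeta+|B|^2=0$, $\ \overline\Xi\,\partial_{\bar\zeta}|\zeta|^2=\overline\Xi\zeta=0$, $\ \partial_\zeta\partial_{\bar\zeta}|\zeta|^2=1$. If $(\Theta_{jl})$ is the curvature matrix of $|\cdot|_0$ in this frame, then $\Theta_{11}>0$ along $M$, so adding a large constant $C'$ to $\Theta_{22}$ makes it positive definite; by compactness one $C'$ serves for all of $M$. Hence $|\cdot|_1^2=|\cdot|_0^2\,e^{-C'\chi|\zeta|^2}$ has positive curvature on an open neighborhood $U$ of $M$, and it equals $|s_Mv|^2$ outside a compact set $Z_1$.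

Take $\Psi$ from Lemma~\ref{lem:exh} for this $U$, and $|\cdot|_*^2=|\cdot|_1^2\,e^{-C\Psi}$. Its curvature is that of $|\cdot|_1$ plus $C\,i\partial\bar\partial\Psi$. This is positive on $U$ because $\Psi$ is psh, positive outside $U\cup Z_1$ because there the first term vanishes and $\Psi$ is strictly psh, and positive on the compact set $Z_1\setminus U$ for large $C$.
\end{proof}

\section{Construction of the invariant distributions}\label{sec:L2}

We use the Andreotti--Vesentini--H\"ormander existence theorem in the following form \cite[Thm.~VIII.4.5]{Demailly}. Here $\Lambda_\omega$ is the adjoint of the operator $\omega\wedge\cdot$.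

\begin{theorem}\label{thm:L2}
Let $(Z,\omega)$ be a complete K\"ahler manifold of dimension $n$ and $L$ a Hermitian holomorphic line bundle such that $A=[i\Theta(L),\Lambda_\omega]$ is positive definite on $L$-valued $(n,1)$-forms. If $G$ is a $\bar\partial$-closed $L^2$ form of type $(n,1)$ with values in $L$ and $\int\langle A^{-1}G,G\rangle<\infty$, then there is an $L^2$ form $v$ with $\bar\partial v=G$ and $\int|v|^2\le\int\langle A^{-1}G,G\rangle$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:inv}]
Let $k\ge2$ and $a\in\Omega_k$ with $(\mu_-+c_{-1})a=0$; locally $a=n(z)e^{ik\theta}$ and $e^{-kt}a=n\zeta^k$.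

\emph{Step 1: an approximate solution.} Let $\Phi_0=\chi\,e^{-kt}a\,\varpi$. By Proposition~\ref{prop:form}(a), $\Phi_0=\frac12\chi e^\rho n\zeta^{k-2}\omega_0$, so $\Phi_0$ is a smooth $(2,0)$-form on $Z$ with compact support. Where $\chi=1$, Proposition~\ref{prop:form}(b) and \eqref{eq:abel} give
\[
\bar\partial\Phi_0=\big[e^{-(k+1)t}(\mu_++c_1)a+e^{-kt}\,ikfa+e^{-(k-1)t}(\mu_-+c_{-1})a\big]\,\iota_T\mathrm{vol}.
\]
The last term vanishes by hypothesis. The first two are $\zeta^{k+1}$ and $\zeta^k$ times smooth functions of $z$, and $\iota_T\mathrm{vol}$ is $\zeta^{-1}$ times a smooth form. So $\bar\partial\Phi_0$ is $\zeta^{k-1}$ times a smooth form near $M$: the hypothesis on $a$ gains one order of vanishing over $\Phi_0$.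

Although $\zeta$ is not holomorphic on $Z$, it vanishes like a holomorphic function. Let $\xi$ be a local holomorphic defining function of $M$. Then $\xi_{\bar\zeta}=0$, $\xi=0$ on $M$ and $d\xi\ne0$ on $M$, so $\xi_\zeta\ne0$ on $M$, and $\xi=\zeta\int_0^1\xi_\zeta(z,s\zeta)\,ds$ is $\zeta$ times a smooth function without zeros near $M$. Hence $G=s_M^{-(k-1)}\bar\partial\Phi_0$ is a smooth $(2,1)$-form with compact support and values in $L=\mathcal O(-M)^{\otimes(k-1)}$. It is $\bar\partial$-closed off $M$, hence everywhere by continuity.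

\emph{Step 2: solving $\bar\partial v=G$.} Give $L$ the metric induced by $|\cdot|_*$, and let $\omega=i\Theta(L)$. This form is closed and, since $k-1\ge1$, positive, so it is a K\"ahler metric on $Z$. It is complete: outside a compact set $\Psi=\varphi$ and, by Lemmas~\ref{lem:metric} and~\ref{lem:levi},
\[
\omega=(k-1)C\,i\partial\bar\partial\varphi\ge\tfrac12(k-1)C\,i\partial\varphi\wedge\bar\partial\varphi ,
\]
so $|d\Psi|_\omega$ is bounded on $Z$. Then $\Psi$ is bounded on $\omega$-bounded sets, and these are relatively compact because the sets $\{\Psi\le\ell\}$ are compact. The operator $[\omega\wedge\cdot,\Lambda_\omega]$ is multiplication by $j-n$ on forms of total degree $j$, so $A=\mathrm{Id}$ on $(2,1)$-forms. Theorem~\ref{thm:L2} gives an $L$-valued $(2,0)$-form $v\in L^2$ with $\bar\partial v=G$. It is smooth, because $G$ is smooth and $\bar\partial$ is elliptic on $(2,0)$-forms. Therefore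
\[
\Phi=\Phi_0-s_M^{k-1}v
\]
is a holomorphic $2$-form on $Z$.

\emph{Step 3: the modes.} Write $\Phi=\nu\varpi$ on $Z\setminus M$. If $\Phi=\varsigma\,\omega_0$ over a chart, with $\varsigma$ smooth, then $\nu=2e^{-\rho}\zeta^2\varsigma$, so $\nu$ is smooth on $Z$. By Proposition~\ref{prop:form}(b), $T\nu=0$ off $M$, so $\nu$ is holomorphic in $\zeta$ on each fiber. Near $M$ the form $s_M^{k-1}v$ is $\zeta^{k-1}$ times a smooth form, so $\nu=n\zeta^k+O(|\zeta|^{k+1})$. Consequently $\nu=\sum_{j\ge k}n_j(z)\zeta^j=\sum_{j\ge k}e^{-jt}\nu_j$ for $|\zeta|<1$, where $\nu_j=n_je^{ij\theta}$ is $e^{jt}$ times the $j$-th mode of the smooth function $\nu(\cdot,t)$ on $SM$. Thus $\nu_j\in\Omega_j$ and $\nu_k=a$. Also $(F_t+c_t)\nu=0$, and taking modes at fixed $t$ with \eqref{eq:abel} gives \eqref{eq:rec} for all $j$, with $\nu_j=0$ for $j<k$.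

\emph{Step 4: growth.} For a scalar $(2,0)$-form $\Phi'$, the density $|\Phi'|_\omega^2\,dV_\omega$ is a universal positive constant times $\Phi'\wedge\overline{\Phi'}$, whatever the metric $\omega$. Choose $t_1>0$ such that on $\{t<t_1\}$ we have $\chi=0$ and the formula of Lemma~\ref{lem:metric} holds. There $\Phi=-s_M^{k-1}v$, so $v\in L^2$ and Proposition~\ref{prop:form}(c) give
\[
\int_0^{t_1}\!\!\int_{SM}|\nu|^2\;2\sinh(2t)\,(ty)^{(k-1)C}\,d\Sigma\,dt<\infty .
\]
Since $\sinh2t\ge2t$ and $y\ge\min y>0$, with $N=1+(k-1)C$ and Parseval's identity in the fibers,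
\[
\sum_{j\ge k}\|\nu_j\|^2\int_0^{t_1}e^{-2jt}t^N\,dt=\int_0^{t_1}\!\!\int_{SM}|\nu|^2\,t^N\,d\Sigma\,dt<\infty .
\]
Now $\int_0^{t_1}e^{-2jt}t^Ndt=(2j)^{-N-1}\int_0^{2jt_1}e^{-s}s^Nds\ge\mathrm{const}\cdot j^{-N-1}$ for $j\ge1$, so $\|\nu_j\|=O(j^{(N+1)/2})$.

By Steps 3 and 4 and Lemma~\ref{lem:rec}, $\sum_{j\ge k}\nu_j$ is an invariant distribution with lowest mode $a$.
\end{proof}

\begin{remark}
The hypothesis $k\ge2$ is used in Step 2. For $k=1$ the bundle $L$ is trivial and has degree $0$ on $M$, so it carries no metric of positive curvature. This is why the induction in Theorem~\ref{thm:degree} starts from Proposition~\ref{prop:one}, which is proved by other means.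
\end{remark}

\begin{thebibliography}{9}

\bibitem{Demailly}
Demailly, \emph{Complex Analytic and Differential Geometry}.

\bibitem{Ghys}
Ghys, \emph{Flots d'Anosov sur les 3-vari\'et\'es fibr\'ees en cercles}, Ergodic Theory and Dynamical Systems \textbf{4} (1984).

\bibitem{Grauert}
Grauert, Ann. of Math. \textbf{68} (1958).

\bibitem{JP}
Dan Jane and Gabriel P. Paternain, \emph{On the injectivity of the X-ray transform for Anosov thermostats}, arXiv:0708.1017 (2007).

\bibitem{PT}
Plante and Thurston, Topology \textbf{11} (1972).

\end{thebibliography}
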